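# Introenumerable sets whose enumeration degree contains no uniformly introenumerable set

## 1. Axioms carried by the elements of a set

We begin with a device: a way of letting each natural number carry a finite list of instructions.

**Definition (axioms).** An *axiom* is a triple $\alpha=(i,\{u,v\},y)$ with $i\in\omega$ and $y<u<v$. Read it as "in language $i$: whoever sees both $u$ and $v$ may enumerate $y$." The axiom is *$m$-bounded* if $i,u,v,y<m$.

Fix a computable sequence $(A_b)_{b\in\omega}$ of finite sets of axioms such that all axioms in $A_b$ are $b$-bounded and every finite set of axioms equals $A_b$ for infinitely many $b$. Such a sequence exists: let $E_0,E_1,\dots$ be a computable list of all finite sets of axioms, and for $b=\langle k,l\rangle$ let $A_b=E_k$ if every axiom in $E_k$ is $b$-bounded, and $A_b=\emptyset$ otherwise. For fixed $k$ the first case holds for all but finitely many $l$.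

So the number $b$ carries the list $A_b$, which speaks only about numbers below $b$. The list is decoded by the following operators, for $i,d\in\omega$:
$$\Gamma_{i,d}(Y)=\{y:\exists u<v\text{ in }Y\ \exists b\in Y\ (b\ge d\ \wedge\ (i,\{u,v\},y)\in A_b)\}.$$
Thus $\Gamma_{i,d}$ believes the lists of those elements of $Y$ that are at least $d$, uses only axioms in language $i$, and applies an axiom only when its two premises $u,v$ lie in $Y$.

Next, colors. Fix a computable $\kappa:\omega\to\omega\cup\{\infty\}$ with $\kappa^{-1}(\infty)=\{0\}$ and $\kappa^{-1}(j)$ infinite for each $j\in\omega$; for instance $\kappa(0)=\infty$ and $\kappa(\langle j,k\rangle+1)=j$.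

**Definition (matching).** Given a coloring $c$ by natural numbers, the pair $\{u,v\}$ *matches* $i$ if either $\kappa(i)=\infty$ and $c(u)\ne c(v)$, or $c(u)=c(v)=\kappa(i)$.

For example, if $c(5)=c(9)=0$ and $c(14)=1$, then $\{5,9\}$ matches exactly the $i$ with $\kappa(i)=0$, and $\{9,14\}$ matches only $i=0$.

What is this for? We shall build an infinite set $X$ with a coloring $c:X\to\omega$ so that, for suitable $i$ and $d$, the decoder $\Gamma_{i,d}$ never errs on $X$, and recovers all of $X$ from any infinite $Y\subseteq X$ that contains, arbitrarily far out, pairs matching $i$. An infinite $Y\subseteq X$ either has a color that occurs infinitely often on it (then some $i$ with $\kappa(i)$ equal to that color works), or uses each color only finitely often (then $i=0$ works). Hence every infinite $Y\subseteq X$ recovers $X$ by some decoder. But the right decoder depends on $Y$, and infinitely many decoders are in play. This gap between "some operator for each $Y$" and "one operator for all $Y$" is our subject.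

## 2. Enumeration operators and two notions of robustness

**Definition (operators).** Let $\{D_y\}_{y\in\omega}$ be a computable listing of all finite sets. For an arbitrary $W\subseteq\omega$ put
$$W(B)=\{x:\exists y\,(\langle x,y\rangle\in W\text{ and }D_y\subseteq B)\}$$
and call $B\mapsto W(B)$ an *operator*. It is an *enumeration operator* if it is given by some c.e. $W$. A set $A$ is *enumeration reducible* to $B$, written $A\le_eB$, if $A=W(B)$ for some enumeration operator $W$. The *e-degrees* are the degrees induced by $\le_e$. A set has a given property *of e-degrees* if its e-degree contains a set with that property.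

Two facts about operators are used constantly.

* Monotonicity: $B\subseteq B'$ implies $W(B)\subseteq W(B')$.
* Finite use: $W(\bigcup_tB_t)=\bigcup_tW(B_t)$ for increasing unions, because a finite set $D_y\subseteq\bigcup_tB_t$ lies in some $B_t$.

Both pass to compositions: if $(B_t)$ increases then so does $(\Psi(B_t))$, and $\Lambda\Psi(\bigcup_tB_t)=\Lambda(\bigcup_t\Psi(B_t))=\bigcup_t\Lambda\Psi(B_t)$. Moreover the composition $\Theta\circ\Gamma$ of enumeration operators is an enumeration operator: enumerate $\langle x,w\rangle$ whenever $\langle x,y\rangle$ is in the c.e. set of $\Theta$, for each $z\in D_y$ some $\langle z,y_z\rangle$ is in the c.e. set of $\Gamma$, and $D_w=\bigcup_{z\in D_y}D_{y_z}$. Each $\Gamma_{i,d}$ is an enumeration operator, given by the computable set of all $\langle y,w\rangle$ for which $D_w=\{u,v,b\}$ with $u<v$, $b\ge d$ and $(i,\{u,v\},y)\in A_b$.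

**Definition (introenumerability).** An infinite set $X$ is *uniformly introenumerable* if there is an enumeration operator $\Gamma$ with $\Gamma(Y)=X$ for every infinite $Y\subseteq X$. An infinite set $X$ is *introenumerable* if for every infinite $Y\subseteq X$ there is an enumeration operator $\Gamma$ with $\Gamma(Y)=X$.

Examples.

* Every infinite c.e. set $X$ is uniformly introenumerable: let $\Gamma$ ignore its input and enumerate $X$.
* For any $A$, the set of (codes of) initial segments $\{A{\restriction}n:n\in\omega\}$ is uniformly introenumerable: from $Y$, enumerate every initial segment of every string in $Y$. An infinite $Y$ contains arbitrarily long strings, so this gives everything. This set is e-equivalent to $A\oplus\overline A$. So every degree of the form $A\oplus\overline A$ contains a uniformly introenumerable set.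
* If $C$ is not c.e., then $X=\{2z:z\in C\}\cup\{2z+1:z\in\omega\}$ is not introenumerable: the odd numbers form an infinite c.e. subset, and a c.e. set enumerates only c.e. sets, while $X$ is not c.e. Yet $X\equiv_eC$, and the degree of $C$ may well contain a uniformly introenumerable set. So the property of a set and the property of its degree must be kept apart.

Uniformly introenumerable sets are introenumerable. The question is about the converse for degrees. In the words of Ang Li, "Introenumerability, autoreducibility, and randomness", arXiv:2402.08247 (2024): "It is still unknown whether there is a set of introenumerable e-degree that does not have uniformly introenumerable e-degree." Is there a set $A$ whose e-degree contains an introenumerable set but no uniformly introenumerable set? The answer is yes.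

**Theorem 1.** Let $\mathcal O$ be a countable set of operators. There is an introenumerable set $X$ such that for no $\Psi,\Lambda\in\mathcal O$ is it the case that $\Psi(X)$ is infinite and $\Lambda(Y)=X$ for every infinite $Y\subseteq\Psi(X)$.

**Theorem 2.** There is an introenumerable set $X$ whose e-degree contains no uniformly introenumerable set.

**Theorem 3.**

1. For the $X$ of Theorem 2 there are no infinite $Z\le_eX$ and finite list of enumeration operators $\Lambda_1,\dots,\Lambda_k$ such that each infinite $Y\subseteq Z$ satisfies $\Lambda_l(Y)=X$ for some $l$.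
2. The $X$ in Theorem 2 can be chosen with $X\le_T\emptyset''$, i.e. $\Delta^0_3$. This is optimal: every $\Sigma^0_2$ set has uniformly introenumerable e-degree, so no example is $\Sigma^0_2$ (in particular none is $\Delta^0_2$).
3. For every $B\subseteq\omega$ there is an example as in Theorem 2 that is $\ge_eB\oplus\overline B$. Hence there are $2^{\aleph_0}$ many e-degrees as in Theorem 2.

**Proof of Theorem 2 from Theorem 1.** Let $\mathcal O$ be the countable set of all enumeration operators and take $X$ from Theorem 1. Suppose $Z\equiv_eX$ is uniformly introenumerable via $\Gamma$, with $Z=\Psi(X)$ and $X=\Theta(Z)$. Put $\Lambda=\Theta\circ\Gamma\in\mathcal O$. Then $\Psi(X)=Z$ is infinite, and $\Lambda(Y)=\Theta(\Gamma(Y))=\Theta(Z)=X$ for every infinite $Y\subseteq Z$. This contradicts Theorem 1. $\square$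

In Theorem 3(1), "the $X$ of Theorem 2" is the set just used: the $X$ of Theorem 1 for $\mathcal O$ = all enumeration operators.

## 3. $\Sigma^0_2$ sets and finite lists of operators

Before building anything, let us see which attempts must fail. Recall that a set is $\Sigma^0_2$ iff it is c.e. in $\emptyset'$.

**Proposition 4.** Every $\Sigma^0_2$ set $A$ has uniformly introenumerable e-degree.

*Proof.* The plan is to guess at $A$ by finite sets $A_s$ that are infinitely often correct, and to let $Z$ be the set of stages at which the guess is correct. Write $A=W^K$ as a set c.e. in $K=\emptyset'$. Let $h$ be a computable injection with range $K$, and let $K_s=\{h(0),\dots,h(s)\}$. Let $A_s$ be the finite set of $x$ enumerated into $W^{K_s}$ within $s$ steps by a computation querying only numbers $<h(s)$. By convention at most $s$ numbers are enumerated within $s$ steps, so $A_s$ is finite and computable as a finite set from $s$.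

If $x\in A$, then $x\in A_s$ for cofinitely many $s$. Indeed, a computation putting $x$ into $W^K$ takes finitely many steps and queries only numbers below some $u$. Since $h$ is injective, $h(s)\to\infty$, so for all large $s$ we have $h(s)\ge u$, $K_s$ and $K$ agree below $u$, and $s$ exceeds the number of steps.

There are infinitely many $s$ with $A_s\subseteq A$. Given $N$, choose $s\ge N$ with $h(s)=\min\{h(t):t\ge N\}$. Then $h(t)>h(s)$ for all $t>s$. An element of $K\setminus K_s$ is $h(t)$ for some $t>s$, so it exceeds $h(s)$; thus $K_s$ and $K$ agree below $h(s)$. A computation that counts for $A_s$ queries only numbers below $h(s)$, so it is also correct for $K$. Hence $A_s\subseteq A$.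

Let $Z=\{s:A_s\subseteq A\}$. It is infinite, and $Z\le_eA$: enumerate $s$ once all elements of $A_s$ have appeared in $A$. For every infinite $Y\subseteq Z$ we have $\bigcup_{s\in Y}A_s=A$, where $\subseteq$ holds because $Y\subseteq Z$ and $\supseteq$ holds because each $x\in A$ lies in cofinitely many $A_s$. So a fixed enumeration operator takes every infinite $Y\subseteq Z$ to $A$, and composing with a reduction of $Z$ to $A$, a fixed enumeration operator takes every such $Y$ to $Z$. With $Y=Z$ we get $A\le_eZ$. Thus $Z\equiv_eA$ is uniformly introenumerable. $\square$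

So no example is $\Sigma^0_2$. The second fact explains why we need infinitely many colors.

**Lemma 5.** Let $Z$ be infinite, let $X$ be a set, and let $\Lambda_1,\dots,\Lambda_k$ be enumeration operators such that each infinite $Y\subseteq Z$ satisfies $\Lambda_l(Y)=X$ for some $l$. Then there is a single enumeration operator $\Lambda$ with $\Lambda(Y)=X$ for every infinite $Y\subseteq Z$.

*Proof.* Call $l$ good if $\Lambda_l(Z)\subseteq X$. For each bad $l$, finite use gives a finite $D_l\subseteq Z$ with $\Lambda_l(D_l)\not\subseteq X$. Let $D=\bigcup_{l\text{ bad}}D_l$ and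
$$\Lambda(Y)=\bigcup_{l\text{ good}}\Lambda_l(Y\cup D).$$
This is an enumeration operator: remove the elements of the fixed finite set $D$ from the premises of each $\Lambda_l$. Let $Y\subseteq Z$ be infinite. For good $l$, $\Lambda_l(Y\cup D)\subseteq\Lambda_l(Z)\subseteq X$, so $\Lambda(Y)\subseteq X$. Since $Y\cup D$ is an infinite subset of $Z$, some $l$ has $\Lambda_l(Y\cup D)=X$. This $l$ is not bad, since otherwise $\Lambda_l(D_l)\subseteq\Lambda_l(Y\cup D)=X$ by monotonicity. So $\Lambda(Y)\supseteq X$. $\square$

With $Z=X$: if finitely many operators suffice for all infinite subsets of $X$, then $X$ is uniformly introenumerable. In particular, colors from a finite palette $\{0,\dots,k-1\}$ with one decoder for each color would be useless.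

## 4. Deleting an element, and what stops the deletion

Fix operators $\Psi,\Lambda$ that we want to defeat. Here is the natural attempt. Build $X$ by finite approximations. Put some $x$ into $X$. Then look for a set $S\subseteq X$ with $x\notin S$ such that $\Psi(S)$ is infinite. Since $\Psi(S)\subseteq\Psi(X)$, if $\Lambda$ succeeds then $x\in\Lambda\Psi(S)$, and by finite use $x\in\Lambda\Psi(S_0)$ for a finite $S_0\subseteq S$. If $S_0$, with $x$ declared permanently out, is itself a legitimate approximation, then we should have followed that approximation instead: it forces $\Lambda\Psi$ to enumerate $x$ although $x\notin X$, and $\Lambda$ fails.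

The attempt stops at the word "legitimate." Suppose that when $x$ is chosen we have already promised that some decoder $\Gamma_{i,d}$ never errs, and suppose $S$ contains arbitrarily large pairs matching $i$. To let infinite subsets recover $x$ we must issue an axiom $(i,\{u,v\},x)$ for such a pair $u,v\in S$, and every later element must carry it. Now $S_0$ may contain $u$, $v$ and a later element but not $x$. Then the promised decoder errs, so $S_0$ is not legitimate. With one decoder and all pairs matching, this happens for every infinite $S$, as it must, because then $X$ would be uniformly introenumerable.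

The way past this uses colors. At the moment $x$ is chosen, only finitely many decoders have been promised, so some color $n$ is not the value $\kappa(i)$ of any promised $i$. Let $S$ consist, apart from the part fixed before $x$, of elements of color $n$ only. A pair of elements of color $n$ matches no promised $i$: not those with $\kappa(i)\in\omega$, since $n$ is fresh, and not $i=0$, since the colors are equal. Pairs whose smaller element $u$ belongs to the old part are harmless, because an axiom has $y<u$, so its conclusion $y$ lies below the old bound and was decided before $x$ came. This is why axioms are required to have $y<u<v$.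

Two difficulties remain. The list $A_b$ of an element $b$ of color $n$ may contain further axioms that would resurrect deleted elements, so some such $b$ must be deleted too. And after all these deletions $\Psi(S)$ must still be infinite. Both are handled by a careful partial order.

## 5. Conditions and their order

The purpose of this section is to say what a finite approximation is and when one extends another. I write $S\cap m$ for $S\cap\{0,\dots,m-1\}$.

**Definition (conditions).** A condition is $p=(F,m,c,I,V)$ with $m\in\omega$; $F,I\subseteq\{0,\dots,m-1\}$; $0\in I$; $c:F\to\omega$; and $V$ a finite set of $m$-bounded axioms, subject to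

* (Coherence) if $(i,\{u,v\},y)\in V$, $i\in I$ and $u,v\in F$, then $y\in F$ and $\{u,v\}$ matches $i$.

We write $F_p,m_p$ and so on. Here $F$ is $X$ below $m$; $I$ is the set of promised indices below $m$; and $V$ is the set of axioms that every later element must carry.

**Definition (order).** $q\le p$ iff

1. $m_q\ge m_p$, $F_q\cap m_p=F_p$, $I_q\cap m_p=I_p$, $c_q\supseteq c_p$, $V_q\supseteq V_p$;
2. $V_p\subseteq A_b$ for all $b\in F_q\setminus F_p$;
3. every axiom $(i,\{u,v\},y)$ in
$$N(p,q):=\Bigl(V_q\cup\bigcup_{b\in F_q\setminus F_p}A_b\Bigr)\setminus V_p$$
satisfies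

 - (3a) $i\in I_p$ or $i\ge m_p$;
 - (3b) $\{u,v,y\}\cap m_p\subseteq F_p$;
 - (3c) if $i\in I_p$ and $u,v\in F_q$, then $y\in F_q$.

Clause (2) will give completeness of the decoders and (3c) their soundness. Clauses (3a) and (3b) say that new axioms never mention an index or a number that $p$ has declared out; their use appears in Lemma 9. Note that matching is demanded only of axioms in $V$, while the lists $A_b$ may contain non-matching ones.

**Lemma 6.** The relation $\le$ is reflexive and transitive.

*Proof.* Reflexivity: $N(p,p)=\emptyset$ and the rest is clear. Let $r\le q\le p$. Clause (1) for $r\le p$ is clear, using $F_r\cap m_p=(F_r\cap m_q)\cap m_p$ and likewise for $I$. For (2), let $b\in F_r\setminus F_p$. If $b\in F_q$, use $q\le p$. Otherwise $b\in F_r\setminus F_q$ and $V_p\subseteq V_q\subseteq A_b$. For (3), let $\alpha=(i,\{u,v\},y)\in N(p,r)$.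

Suppose first that $\alpha\in V_q$ or $\alpha\in A_b$ with $b\in F_q\setminus F_p$. Then $\alpha\in N(p,q)$, which gives (3a) and (3b). Also $\alpha$ is $m_q$-bounded (if $\alpha\in A_b$, it is $b$-bounded and $b<m_q$). So if $i\in I_p$ and $u,v\in F_r$, then $u,v\in F_r\cap m_q=F_q$, hence $y\in F_q\subseteq F_r$ by (3c) for $q\le p$.

Otherwise $\alpha\notin V_q$, and $\alpha\in V_r$ or $\alpha\in A_b$ with $b\in F_r\setminus F_q$; so $\alpha\in N(q,r)$. By (3a), $i\in I_q$ or $i\ge m_q$. Since $I_q\cap m_p=I_p$ and $m_q\ge m_p$, it follows that $i\in I_p$ or $i\ge m_p$. Next, $\{u,v,y\}\cap m_p\subseteq F_q\cap m_p=F_p$. Finally (3c) follows from (3c) for $r\le q$, because $I_p\subseteq I_q$. $\square$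

**Lemma 7 (basic extensions).** Let $p$ be a condition.

* (D1) If $x\ge m_p$, $A_x=V_p$ and $j\in\omega$, then $(F_p\cup\{x\},x+1,c_p\cup\{(x,j)\},I_p,V_p)$ is a condition $\le p$. Such $x$ can be arbitrarily large.
* (D2) If $i\ge m_p$, then $(F_p,i+1,c_p,I_p\cup\{i\},V_p)$ is a condition $\le p$.
* (D3) If $i\in I_p$, $y<u<v$ are in $F_p$ and $\{u,v\}$ matches $i$, then $(F_p,m_p,c_p,I_p,V_p\cup\{(i,\{u,v\},y)\})$ is a condition $\le p$.

*Proof.* (D1): $V_p$ is $m_p$-bounded, so an axiom of $V_p$ with premises in $F_p\cup\{x\}$ has premises in $F_p$, and coherence is inherited. Clauses (1) and (2) are clear, and $N=(V_p\cup A_x)\setminus V_p=\emptyset$. Infinitely many $x$ have $A_x=V_p$. (D2): no axiom in $V_p$ has index $i$, since $V_p$ is $m_p$-bounded, so coherence is inherited; no elements or axioms are added, so $N=\emptyset$. (D3): the new axiom is $m_p$-bounded, and coherence for it is the hypothesis. Clauses (1) and (2) are clear. The only possible member of $N$ is the new axiom, which satisfies (3a) since $i\in I_p$, and (3b), (3c) since $u,v,y\in F_p$. $\square$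

**A small condition.** Start with $p_0=(\emptyset,1,\emptyset,\{0\},\emptyset)$. Choose $1\le a_1<a_2<a_3$ with $A_{a_1}=A_{a_2}=A_{a_3}=\emptyset$ and add them by (D1) with colors $0,0,1$. The pair $\{a_2,a_3\}$ matches $0$, so by (D3) we may put $\alpha=(0,\{a_2,a_3\},a_1)$ into $V$. From now on every new element must carry $\alpha$. Choose $a_4>a_3$ with $A_{a_4}=\{\alpha\}$ and add it by (D1) with color $0$. Next choose $a_5>a_4$ with $A_{a_5}=\{\alpha,\beta\}$, where $\beta=(0,\{a_2,a_4\},a_1)$. Adding $a_5$ with color $0$, and leaving $I$ and $V$ alone, also gives an extension: the only new axiom is $\beta$, and (3a), (3b), (3c) hold because $0\in I$ and $a_1,a_2,a_4\in F$. It does not matter that $\{a_2,a_4\}$ fails to match $0$, since $\beta$ is not in $V$. Call the resulting condition $q_1$; we return to it.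

## 6. Thinning a condition to one fresh color

The purpose of this section is the deletion: from a condition that contains $x$ we pass to one that omits $x$, and show that $\Psi$ of the thinned sets can be made as large as we like.

Fix operators $\Psi,\Lambda$. Consider two properties of a condition $p$:

* (a) for all $q\le p$ and $k$ there is $r\le q$ with $|\Psi(F_r)|\ge k$;
* (b) for all $q\le p$ and all $y<m_q$: if $y\in\Lambda\Psi(F_q)$ then $y\in F_q$.

Property (a) says that below $p$ one can always make $\Psi$ produce more. Property (b) says that below $p$ one can never catch $\Lambda\Psi$ enumerating a number already declared out.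

Let $p$ satisfy (a) and (b). Choose $x\ge m_p$ with $A_x=V_p$, and let
$$p^+=(F_p\cup\{x\},\,x+1,\,c_p\cup\{(x,0)\},\,I_p,\,V_p)\le p,$$
using (D1). (The color of $x$ plays no role.) Since $I_p$ is finite, we can fix $n\in\omega$ with $n\notin\kappa[I_p]$.

**Definition (thinning).** For $q\le p^+$ define $G_q\subseteq F_q$ by recursion on $b$: $b\in G_q$ iff $b\in F_q$, $b>x$, $c_q(b)=n$, and

$(*)$ for all $(i,\{u,v\},y)\in A_b$ with $i\in I_p$ and $u,v\in F_p\cup G_q$, we have $y\in F_p\cup G_q$.

Put
$$q^-=(F_p\cup G_q,\ m_q,\ c_q{\restriction}(F_p\cup G_q),\ I_p,\ V_q).$$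

The recursion is legitimate because axioms in $A_b$ are $b$-bounded, so $(*)$ concerns only numbers below $b$. For the same reason, whether $b\in G_q$ depends only on $F_q$ and $c_q$ up to $b$; hence $G_{q'}\cap m_q=G_q$ whenever $q'\le q\le p^+$. All elements of $G_q$ are $>x\ge m_p$.

In passing from $q$ to $q^-$ the index set shrinks to $I_p$. This is needed: an index $i\in I_q\setminus I_p$ may have $\kappa(i)=n$, and $V_q$ may then hold an axiom $(i,\{u,v\},x)$ with $u,v\in G_q$. The axiom set stays $V_q$, so that elements added below $q^-$ carry everything that elements added below $q$ must carry.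

**The small condition, thinned.** Take $p=p_0$ and $x=a_1$, ignoring (a) and (b), which play no role in the definition. Here $\kappa[I_{p_0}]=\{\infty\}$, and we take $n=0$. The condition $q_1$ of Section 5 extends $p_0^+$. We get $a_2\in G$, since $A_{a_2}=\emptyset$; $a_3\notin G$, by its color; and $a_4\in G$, since the axiom $\alpha$ has the premise $a_3\notin F_p\cup G$. But $a_5\notin G$: its list contains $\beta=(0,\{a_2,a_4\},a_1)$ with $a_2,a_4\in G$ and $a_1\notin F_p\cup G$. So $F_{q_1^-}=\{a_2,a_4\}$. The axiom $\alpha\in V_{q_1}$ that would bring $a_1$ back needs two colors, so it is idle in $q_1^-$.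

**Lemma 8.** If $q\le p^+$, then $q^-$ is a condition, $q^-\le p$, $x<m_{q^-}$ and $x\notin F_{q^-}$.

*Proof.* The last two claims hold because $m_q\ge x+1$, $F_p\subseteq m_p$ with $m_p\le x$, and elements of $G_q$ exceed $x$. The bounds required of a condition are clear, and $0\in I_p$.

**Step 1 (coherence).** We must see that axioms in $V_q$ with promised index do not bring deleted elements back. Let $(i,\{u,v\},y)\in V_q$ with $i\in I_p$ and $u<v$ in $F_p\cup G_q$. Since $I_p\subseteq I_q$ and $F_p\cup G_q\subseteq F_q$, coherence of $q$ gives that $y\in F_q$ and $\{u,v\}$ matches $i$. If $u\in G_q$, then $v>u>x$, so $v\in G_q$ and $c_q(u)=c_q(v)=n$. Equal colors rule out $\kappa(i)=\infty$, so matching forces $\kappa(i)=n$, contrary to $n\notin\kappa[I_p]$. So $u\in F_p$. Then $y<u<m_p$, and $y\in F_q\cap m_p=F_p$, where we used $q\le p^+\le p$.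

**Step 2 (order).** We check $q^-\le p$. Clause (1): elements of $G_q$ are $\ge m_p$, so $F_{q^-}\cap m_p=F_p$; also $I_{q^-}=I_p$, $c_{q^-}\supseteq c_p$ and $V_{q^-}=V_q\supseteq V_p$. Clause (2): if $b\in G_q$ then $b\in F_q\setminus F_p$, so $V_p\subseteq A_b$. Clause (3): $N(p,q^-)\subseteq N(p,q)$, since fewer elements are added and $V_{q^-}=V_q$. As (3a) and (3b) mention only $p$ and the axiom, they carry over. For (3c), let $i\in I_p$ and $u,v\in F_p\cup G_q$. If the axiom is in $V_q$, Step 1 gives $y\in F_{q^-}$. If it is in $A_b$ with $b\in G_q$, then $(*)$ for $b$ gives $y\in F_p\cup G_q$. $\square$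

Now for the size of $\Psi$ on thinned sets. The idea is to extend the thinned condition $q^-$ until $\Psi$ is large, and then to transplant the added elements back on top of $q$, painting them all in color $n$.

**Lemma 9.** For every $q\le p^+$ and $k$ there is $r\le q$ with $|\Psi(F_p\cup G_r)|\ge k$.

*Proof.* By Lemma 8, $q^-\le p$. By (a) there is $s\le q^-$ with $|\Psi(F_s)|\ge k$. Let $H=F_s\setminus F_{q^-}$. Since $F_s\cap m_q=F_{q^-}$, we have $H\subseteq[m_q,m_s)$ and $F_s=F_p\cup G_q\cup H$. Put
$$r=(F_q\cup H,\ m_s,\ c_q\cup\{(b,n):b\in H\},\ I_q,\ V_q).$$

**Step 1 ($r$ is a condition).** The only issue is coherence. The set $V_q$ is $m_q$-bounded and $F_r\cap m_q=F_q$, so an axiom of $V_q$ with index in $I_q$ and premises in $F_r$ has its premises in $F_q$, and coherence of $q$ applies, with the same colors.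

**Step 2 ($r\le q$).** Here clauses (3a) and (3b) do their work. Clause (1) is clear. Clause (2): for $b\in H$, $s\le q^-$ gives $V_q=V_{q^-}\subseteq A_b$. Clause (3): since $V_r=V_q=V_{q^-}$,
$$N(q,r)=\Bigl(\bigcup_{b\in H}A_b\Bigr)\setminus V_q\subseteq N(q^-,s).$$
Let $(i,\{u,v\},y)\in N(q,r)$. By (3a) for $s\le q^-$,
$$i\in I_p\ \text{ or }\ i\ge m_q.\tag{1}$$
Since $I_p\subseteq I_q$, this gives (3a) for $r\le q$. By (3b) for $s\le q^-$,
$$\{u,v,y\}\cap m_q\subseteq F_{q^-}\subseteq F_q,\tag{2}$$
which gives (3b) for $r\le q$. For (3c), let $i\in I_q$ and $u,v\in F_r$. Then $i<m_q$, so $i\in I_p=I_{q^-}$ by (1). Each of $u,v$ is either below $m_q$, hence in $F_{q^-}$ by (2), or at least $m_q$, hence in $F_r\setminus m_q=H$. So $u,v\in F_s$, and (3c) for $s\le q^-$ gives $y\in F_s\subseteq F_r$.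

**Step 3 ($G_r=G_q\cup H$).** We show that thinning $r$ deletes none of the new elements. We have $G_r\cap m_q=G_q$, and the elements of $F_r$ that are at least $m_q$ form $H$. So $G_r\subseteq G_q\cup H$, and it suffices to show $H\subseteq G_r$. Argue by induction on $b\in H$. Clearly $b\ge m_q>x$ and $c_r(b)=n$. For $(*)$, let $(i,\{u,v\},y)\in A_b$ with $i\in I_p$ and $u,v\in F_p\cup G_r$. Then $u,v\in F_p\cup G_q\cup H=F_s$. If the axiom is in $V_q$, it is $m_q$-bounded, so $u,v\in F_s\cap m_q=F_{q^-}$, and coherence of $q^-$ gives $y\in F_p\cup G_q\subseteq F_p\cup G_r$. Otherwise it is in $N(q^-,s)$, and (3c) for $s\le q^-$ gives $y\in F_s=F_p\cup G_q\cup H$. Since $y<b$, either $y\in F_p\cup G_q$, or $y\in H$ with $y<b$ and then $y\in G_r$ by the induction hypothesis. In either case $y\in F_p\cup G_r$. So $(*)$ holds and $b\in G_r$.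

Hence $F_p\cup G_r=F_s$, and $|\Psi(F_p\cup G_r)|=|\Psi(F_s)|\ge k$. $\square$

One can see in Step 2 why the order could not be looser. Without (3a), the list of some $b\in H$ could contain an axiom with index $i\in I_q\setminus I_p$, premises in $H$, and a conclusion $y\notin F_q\cup H$. The condition $q^-$ has made no promise about $i$, so (3c) for $s\le q^-$ does not object, but (3c) for $r\le q$ fails. Without (3b), the list could contain an axiom with index in $I_p$, one premise in $F_q\setminus F_{q^-}$, the other in $H$, and a conclusion outside $F_q\cup H$. For $s$ this axiom is idle because one premise is missing, but for $r$ both premises are present and (3c) fails.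

## 7. The construction of $X$

The purpose of this section is to choose a descending sequence of conditions that meets all requirements. We may assume $\mathcal O\neq\emptyset$. Let $(\Psi_e,\Lambda_e)_{e\in\omega}$ list all pairs from $\mathcal O$. Start with $p_0=(\emptyset,1,\emptyset,\{0\},\emptyset)$ and build $p_0\ge p_1\ge\cdots$ meeting, one per step, all of the requirements below, in an order of type $\omega$ in which $R^4_e$ precedes all $R^5_{e,k}$. For instance, with $\alpha_0,\alpha_1,\dots$ a list of all axioms, block $t$ treats $R^1_t,R^2_{\alpha_t},R^3_t,R^4_t$ and then all $R^5_{e,k}$ with $\max(e,k)=t$. Let $p$ be the current condition.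

* $R^1_j$: extend by (D2) so that some $i\in I$ has $\kappa(i)=j$. (There are arbitrarily large $i$ with $\kappa(i)=j$.)
* $R^2_\alpha$, for $\alpha=(i,\{u,v\},y)$: use (D1) to get $m>i,u,v,y$. Then, if $i\in I$, $y,u,v\in F$ and $\{u,v\}$ matches $i$, put $\alpha$ into $V$ by (D3).
* $R^3_k$: use (D1) repeatedly to get $|F|\ge k$.
* $R^4_e$ (write $\Psi=\Psi_e$, $\Lambda=\Lambda_e$):

 - (i) if there are $q\le p$ and $k$ with $|\Psi(F_r)|<k$ for all $r\le q$, pass to such a $q$;
 - (ii) otherwise, if there are $q\le p$ and $y<m_q$ with $y\in\Lambda\Psi(F_q)\setminus F_q$, pass to such a $q$;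
 - (iii) otherwise $p$ satisfies (a) and (b) for $\Psi,\Lambda$. Pass to a $p^+$ as in Section 6, and fix the least $n\notin\kappa[I_p]$.
* $R^5_{e,k}$: if $R^4_e$ was met via (iii) with data $p,x,n$, the current condition is $\le p^+$. By Lemma 9, extend it to some $r$ with $|\Psi_e(F_p\cup G_r)|\ge k$, where $G_r$ is formed from these data. Otherwise do nothing.

Let $X=\bigcup_tF_{p_t}$ and $c=\bigcup_tc_{p_t}$. By $R^3$, $X$ is infinite. By $R^2$, $m_{p_t}\to\infty$. By clause (1) of the order, $X\cap m_{p_t}=F_{p_t}$, and similarly $\bigl(\bigcup_sI_{p_s}\bigr)\cap m_{p_t}=I_{p_t}$.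

## 8. Every infinite subset of $X$ enumerates $X$

**Proposition 10.** $X$ is introenumerable.

*Proof.* **Step 1 (soundness).** We show that promised decoders never err: if $i\in I_p$ with $p=p_s$, then $\Gamma_{i,m_p}(X)\subseteq X$. Let $\alpha=(i,\{u,v\},y)\in A_b$ with $u,v,b\in X$ and $b\ge m_p$. Choose $t\ge s$ with $b\in F_{p_t}$ and put $q=p_t\le p$, so $b\in F_q\setminus F_p$. Since $u,v<b<m_q$, we have $u,v\in X\cap m_q=F_q$. If $\alpha\in V_p$, then $u,v<m_p$, so $u,v\in F_p$, and coherence of $p$ gives $y\in F_p$. If $\alpha\notin V_p$, then $\alpha\in N(p,q)$, and (3c) gives $y\in F_q$. Either way $y\in X$.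

**Step 2 (completeness).** We show that each infinite $Y\subseteq X$ has a promised decoder that recovers everything. If some color $j$ occurs infinitely often on $Y$, choose $i\in\bigcup_tI_{p_t}$ with $\kappa(i)=j$, using $R^1_j$. Otherwise each color occurs only finitely often on $Y$; put $i=0$. Choose $s$ with $i\in I_{p_s}$, and let $d=m_{p_s}$.

Let $y\in X$. There are $u<v$ in $Y$ with $u>y$ and $\{u,v\}$ matching $i$: in the first case take two elements of $Y$ of color $j$ above $y$; in the second take any $u>y$ in $Y$ and then a larger $v\in Y$ of a different color, which exists because only finitely many elements of $Y$ have color $c(u)$. Let $\alpha=(i,\{u,v\},y)$, and let $p_t$ be the condition that resulted when $R^2_\alpha$ was met. In that step, once $m>i,u,v,y$ was arranged, membership of $i$ in $I$ and of $y,u,v$ in $F$ was already final, by clause (1) of the order. So $i\in I$, $y,u,v\in F$ and $\{u,v\}$ matched $i$ at that point, and $\alpha\in V_{p_t}$. Take $b\in Y$ with $b\ge\max(d,m_{p_t})$. This $b$ enters after $p_t$, so clause (2) gives $\alpha\in V_{p_t}\subseteq A_b$. As $u,v,b\in Y$ and $b\ge d$, we get $y\in\Gamma_{i,d}(Y)$.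

Thus $X\subseteq\Gamma_{i,d}(Y)\subseteq\Gamma_{i,d}(X)\subseteq X$, using monotonicity and Step 1. So $\Gamma_{i,d}(Y)=X$. $\square$

## 9. No pair $\Psi,\Lambda$ from $\mathcal O$ works uniformly

The purpose of this section is to finish Theorem 1. Suppose $\Psi=\Psi_e$ and $\Lambda=\Lambda_e$ are such that $\Psi(X)$ is infinite and $\Lambda(Y)=X$ for every infinite $Y\subseteq\Psi(X)$. In particular $\Lambda\Psi(X)=X$. Consider how $R^4_e$ was met.

**Case (i).** Then $|\Psi(F_{p_t})|<k$ for all large $t$. By finite use, $\Psi(X)=\bigcup_t\Psi(F_{p_t})$, an increasing union of sets with fewer than $k$ elements, so $\Psi(X)$ is finite. Contradiction.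

**Case (ii).** Then some $y<m_q$ with $y\notin F_q=X\cap m_q$ lies in $\Lambda\Psi(F_q)\subseteq\Lambda\Psi(X)=X$. Contradiction.

**Case (iii).** Let $p,x,n$ be the data. Then $x\in X$, since $p^+$ is in the sequence, and $p_t\le p^+$ for all $t\ge t_0$, for some $t_0$. Let $G=\bigcup_{t\ge t_0}G_{p_t}\subseteq X$, an increasing union since $G_{q'}\cap m_q=G_q$ for $q'\le q\le p^+$. By $R^5_{e,k}$ for all $k$, the set $Y:=\Psi(F_p\cup G)$ is infinite, and $Y\subseteq\Psi(X)$ by monotonicity. So by assumption
$$x\in X=\Lambda(Y)=\Lambda\Psi(F_p\cup G).$$
By finite use for the composition, there is $t\ge t_0$ with $x\in\Lambda\Psi(F_p\cup G_{p_t})$. Put $q=p_t$. By Lemma 8, $q^-\le p$, $F_{q^-}=F_p\cup G_q$, $x<m_{q^-}$ and $x\notin F_{q^-}$. Yet $x\in\Lambda\Psi(F_{q^-})$. This contradicts (b) for $p$.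

With Proposition 10 this proves Theorem 1, and hence Theorem 2. $\blacksquare$

## 10. Finite lists, the $\Delta^0_3$ bound, and continuum many degrees

**Proof of Theorem 3(1).** We reduce a finite list to one operator. If $Z\le_eX$ is infinite and $\Lambda_1,\dots,\Lambda_k$ is a list as described, then Lemma 5 gives a single enumeration operator $\Lambda$ with $\Lambda(Y)=X$ for all infinite $Y\subseteq Z$. Writing $Z=\Psi(X)$ with an enumeration operator $\Psi$, this contradicts Theorem 1 for $\mathcal O$ = all enumeration operators. $\square$

**Proof of Theorem 3(2).** The purpose is to bound the oracle that the construction needs. Conditions are finite objects, and $\le$ is decidable because $\kappa$ and $(A_b)$ are computable. Let $\mathcal O$ be the set of enumeration operators in their standard listing. Then $R^1,R^2,R^3$ are met computably. In $R^4_e$(i), the statement $|\Psi(F_r)|\ge k$ is $\Sigma^0_1$, so "for all $r\le q$, $|\Psi(F_r)|<k$" is $\Pi^0_1$ and the question whether $q,k$ exist is $\Sigma^0_2$. Thus $\emptyset''$ answers it and, if the answer is yes, finds witnesses by search. The question in (ii) is $\Sigma^0_1$,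 since membership in $\Lambda\Psi(F_q)$ is $\Sigma^0_1$ and non-membership in the finite set $F_q$ is decidable. In (iii), $p^+$ and $n$ are found computably. In $R^5_{e,k}$ the required $r$ exists by Lemma 9, and being such an $r$ is a $\Sigma^0_1$ event, so $r$ is found by search. So $(p_t)$ is $\emptyset''$-computable. Since $m_{p_t}\to\infty$ and $X\cap m_{p_t}=F_{p_t}$, we get $X\le_T\emptyset''$. Optimality is Proposition 4. $\square$

**Proof of Theorem 3(3).** The idea is to attach initial segments of $B$ to the elements of $X$, and to absorb $B$ into the operators that Theorem 1 defeats. Let $\mathcal O$ be the countable set of operators given by sets c.e. in $B$, let $X$ be as in Theorem 1, and let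
$$\hat X=\{\langle x,B{\restriction}x\rangle:x\in X\},$$
where $B{\restriction}x$ is coded as a string of length $x$.

**Step 1 ($\hat X$ is introenumerable and $\hat X\ge_eB\oplus\overline B$).** Let $Y\subseteq\hat X$ be infinite. It contains pairs with arbitrarily long second coordinate, so it enumerates $B\oplus\overline B$. It also enumerates the infinite set $\{x:\exists\sigma\,\langle x,\sigma\rangle\in Y\}\subseteq X$, hence $X$, since $X$ is introenumerable. From $X$ and $B\oplus\overline B$ it enumerates $\hat X$. The case $Y=\hat X$ gives $\hat X\ge_eB\oplus\overline B$.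

**Step 2 (the degree of $\hat X$ contains no uniformly introenumerable set).** We turn a counterexample for $\hat X$ into one for $X$. Suppose $Z\equiv_e\hat X$ is uniformly introenumerable via $\Gamma$, with $Z=\Psi(\hat X)$ and $\hat X=\Theta(Z)$. Let
$$\Psi'(S)=\Psi(\{\langle x,B{\restriction}x\rangle:x\in S\}).$$
This operator is given by a set c.e. in $B$: whenever $\langle z,y\rangle$ appears in the c.e. set of $\Psi$ and every element of $D_y$ has the form $\langle x,B{\restriction}x\rangle$, which $B$ can check, enumerate $\langle z,y'\rangle$ with $D_{y'}$ the set of these $x$. And $\Psi'(X)=\Psi(\hat X)=Z$ is infinite. Also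
$$\Lambda(Y)=\{x:\exists\sigma\,\langle x,\sigma\rangle\in\Theta(\Gamma(Y))\}$$
is an enumeration operator, so $\Lambda\in\mathcal O$. For every infinite $Y\subseteq Z$ we have $\Theta(\Gamma(Y))=\Theta(Z)=\hat X$, so $\Lambda(Y)=X$. This contradicts Theorem 1 for $\Psi',\Lambda\in\mathcal O$.

**Step 3 (counting).** There are countably many enumeration operators, so each e-degree is above $B\oplus\overline B$ for only countably many $B$. By Steps 1 and 2, every one of the $2^{\aleph_0}$ sets $B$ lies in this sense below some degree of the required kind. If there were only $\lambda<2^{\aleph_0}$ such degrees, they would account for at most $\lambda\cdot\aleph_0<2^{\aleph_0}$ sets $B$. As there are at most $2^{\aleph_0}$ e-degrees altogether, there are exactly $2^{\aleph_0}$ of the required kind. $\blacksquare$
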